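# Surjections of Hilbert C*-modules whose kernels do not split

## A module built from the branches and nodes of the binary tree

Let $c$ be the algebra of convergent complex sequences, and let $u_j\in c$ be the $j$-th unit vector. Let $\Gamma\subseteq\{0,1\}^{\mathbb N}$ be a set of infinite $0$–$1$ sequences, which we call branches, and let $\Sigma=\bigcup_{j\ge1}\{0,1\}^j$ be the countable set of finite words, which we call nodes. Write $|\sigma|$ for the length of $\sigma\in\Sigma$, write $\alpha|j$ for the first $j$ entries of the branch $\alpha$, and for $\alpha\neq\beta$ let $\ell(\alpha,\beta)$ be the length of their longest common initial segment.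

Consider bounded sequences $x=(x(j))_{j\ge1}$ with $x(j)\in\ell^2(\Gamma)\oplus\ell^2(\{0,1\}^j)$, with the supremum norm. Sequences $a\in c$ act on them coordinatewise. Let $(\delta_\alpha)$ and $(\varepsilon_\sigma)$ be the standard orthonormal bases. For each branch $\alpha\in\Gamma$ and each node $\sigma\in\Sigma$ put
$$m_\alpha(j)=\delta_\alpha+\varepsilon_{\alpha|j}\quad(j\ge1),\qquad k_\sigma(j)=\begin{cases}\varepsilon_\sigma,&j=|\sigma|,\\0,&j\ne|\sigma|.\end{cases}$$
So $m_\alpha$ carries a private vector $\delta_\alpha$ at all levels and, at level $j$, a vector $\varepsilon_{\alpha|j}$ that it shares with every other branch passing through the same node. Let $\mathcal M$ be the closed span of all $m_\alpha a$ and $k_\sigma a$ with $a\in c$. The coordinatewise inner products of the generators are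
$$\langle m_\alpha,m_\alpha\rangle=2,\qquad \langle m_\alpha,m_\beta\rangle=\sum_{j\le\ell(\alpha,\beta)}u_j\ (\alpha\neq\beta),\qquad \langle k_\sigma,k_\rho\rangle=\delta_{\sigma\rho}u_{|\sigma|},$$
while $\langle m_\alpha,k_\sigma\rangle$ is $u_{|\sigma|}$ if $\sigma$ lies on $\alpha$ and $0$ otherwise. All of these are convergent sequences, so $\langle x,y\rangle\in c$ for all $x,y\in\mathcal M$. The map $T$ that forgets the $\ell^2(\{0,1\}^j)$-components satisfies
$$T(m_\alpha a)=\delta_\alpha a,\qquad T(k_\sigma a)=0,$$
and it takes values in $\ell^2(\Gamma,c)$, the closed span of the elements $\delta_\alpha a$.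

Here is what this object is for. We shall prove that $T$ maps *onto* $\ell^2(\Gamma,c)$ and that its kernel is the closed span of the $k_\sigma a$. If $\Gamma$ is uncountable, this kernel has no closed complementary submodule at all. This answers a question about kernels of module operators, which we now state.

## Closed submodules: summands and biorthogonal complements

**Definition (Hilbert modules and their operators).** Let $A$ be a C*-algebra. A (right) Hilbert $A$-module is a right $A$-module $\mathcal M$ with an $A$-valued inner product $\langle\cdot,\cdot\rangle$, $A$-linear in the second argument, such that $\mathcal M$ is complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. A bounded module operator $T:\mathcal M\to\mathcal N$ is a bounded $A$-linear map. It is *not* assumed to be adjointable: there need not exist $T^*:\mathcal N\to\mathcal M$ with $\langle Tx,y\rangle=\langle x,T^*y\rangle$ for all $x,y$.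

For example, let $A=C[0,1]$ and $J=\{f\in A: f(0)=0\}$, with $\langle f,g\rangle=\bar fg$. The inclusion $J\to A$ is a bounded module operator. An adjoint would send $1$ to some $u\in J$ with $\bar f=\bar fu$ for all $f\in J$. That forces $u=1$ on $(0,1]$, which is impossible in $J$.

**Definition (summands and complements).** A closed submodule $\mathcal K\subseteq\mathcal E$ is a *topological summand* if there is a closed submodule $\mathcal L\subseteq\mathcal E$ with $\mathcal K\cap\mathcal L=\{0\}$ and $\mathcal K+\mathcal L=\mathcal E$. For $S\subseteq\mathcal E$ put $S^\perp=\{y\in\mathcal E:\langle x,y\rangle=0\text{ for all }x\in S\}$ and $S^{\perp\perp}=(S^\perp)^\perp$, both complements taken in $\mathcal E$. A closed submodule $\mathcal K$ is an *orthogonal summand* if $\mathcal K+\mathcal K^\perp=\mathcal E$.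

Three small examples over $A=C[0,1]$ show how these notions differ.

- In $\mathcal E=A$ let $\mathcal K=J$. Then $J^\perp=0$, so $J^{\perp\perp}=A\neq J$. Nor is $J$ a topological summand: a complement $\mathcal L$ is an ideal with $\mathcal LJ\subseteq\mathcal L\cap J=0$, so $\mathcal L\subseteq J^\perp=0$.
- In $\mathcal E=A$ let $\mathcal K=\{f:f=0\text{ on }[0,\frac12]\}$. Then $\mathcal K^\perp=\{f:f=0\text{ on }[\frac12,1]\}$ and $\mathcal K^{\perp\perp}=\mathcal K$. As before, a complement would lie in $\mathcal K^\perp$, but every function in $\mathcal K+\mathcal K^\perp$ vanishes at $\frac12$. So $\mathcal K$ equals its biorthogonal complement without being a topological summand.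
- In $\mathcal E=J\oplus A$ let $\mathcal K=\{(f,f):f\in J\}$. It is a topological summand with complement $\{0\}\oplus A$, since $(f,g)=(f,f)+(0,g-f)$. Here $\mathcal K^\perp=\{(u,-u):u\in J\}$, so $\mathcal K+\mathcal K^\perp=J\oplus J\ne\mathcal E$. So $\mathcal K$ is not an orthogonal summand.

The following question is posed in Michael Frank and Vern I. Paulsen, "Injective and projective Hilbert C*-modules, and C*-algebras of compact operators", arXiv:math/0611349 (2006). Let $T:\mathcal M\to\mathcal N$ be a bounded module operator. Suppose that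

(a) $T(\mathcal M)$ is norm-closed and a topological summand of $\mathcal N$; or

(b) $T(\mathcal M)$ is norm-closed and $T(\mathcal M)=T(\mathcal M)^{\perp\perp}$ in $\mathcal N$.

Must $\operatorname{Ker}T$ be a topological summand of $\mathcal M$?

The answer is **no** in both cases, and one surjective $T$ settles both. If $T(\mathcal M)=\mathcal N$, then the image is a topological summand (take $\mathcal L=\{0\}$), and $T(\mathcal M)^{\perp\perp}=\{0\}^\perp=\mathcal N=T(\mathcal M)$.

To state the results we need a little vocabulary. A set $G\subseteq\mathcal E$ *generates* $\mathcal E$ if the span of $\{xa:x\in G,a\in A\}$ is norm-dense; *countably generated* means generated by a countable set. The module $\ell^2(\Gamma,\mathcal J)$ is the Hilbert-module direct sum of $|\Gamma|$ copies of $\mathcal J$. For instance, a unital $A$ is generated by $1$, and $\ell^2(\Gamma,A)$ is then generated by the $|\Gamma|$ elements $\delta_\alpha\otimes1$. Finally, consider this condition on $A$: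

> $(*)$ There are $a_j\in A_+$ ($j\ge1$) with $\|a_j\|=1$ and $a_ja_k=0$ for $j\ne k$, and $e\in A$ with $0\le e\le1$ and $ea_j=a_j$ for all $j$.

The algebra $c$ satisfies $(*)$ with $a_j=u_j$, $e=1$. The algebra $C_0((0,1])$ satisfies it with bumps $a_j$ of height $1$ and disjoint supports in $(\frac12,1)$ and $e(s)=\min(1,2s)$. The compact operators $K(H)$ do not satisfy it: $ea_j=a_j$ would place the ranges of infinitely many nonzero, mutually orthogonal $a_j$ in the eigenspace of $e$ for the eigenvalue $1$, which is finite-dimensional because $e$ is compact. Given $(*)$, let $\mathcal J=\overline{eA}$, a closed right ideal, regarded as a Hilbert $A$-module with $\langle c,d\rangle=c^*d$. If $e=1$, then $\mathcal J=A$.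

**Theorem 1.** Let $A$ satisfy $(*)$ and let $\Gamma\subseteq\{0,1\}^{\mathbb N}$ be uncountable. Then there are a Hilbert $A$-module $\mathcal M$ and a surjective bounded module operator $T:\mathcal M\to\ell^2(\Gamma,\mathcal J)$ such that $\operatorname{Ker}T$ is not a topological summand of $\mathcal M$. Both $\mathcal M$ and $\ell^2(\Gamma,\mathcal J)$ are generated by sets of cardinality at most $|\Gamma|$.

**Theorem 2.** For a C*-algebra $A$ the following are equivalent:

1. $A\cong c_0\text{-}\bigoplus_iK(H_i)$ for Hilbert spaces $H_i$;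
2. every closed submodule of every Hilbert $A$-module is an orthogonal summand;
3. $\operatorname{Ker}T$ is a topological summand for every bounded module operator $T$ over $A$ satisfying (a);
4. the same for every $T$ satisfying (b);
5. the same for every surjective $T$;
6. $(*)$ fails.

The equivalence of 1 and 2 is due to Magajna and Schweizer; the proof below does not rely on it.

**Theorem 3.** Let $A$ be any C*-algebra and $T:\mathcal M\to\mathcal N$ a bounded module operator with norm-closed, countably generated image (for example, $\mathcal M$ countably generated, or $\mathcal N$ norm-separable). Then $\operatorname{Ker}T$ is a topological summand of $\mathcal M$. Precisely, let $r$ be the norm of the inverse of the induced bijection $\mathcal M/\operatorname{Ker}T\to T(\mathcal M)$. For every $\delta>0$ there is a bounded module operator $S:T(\mathcal M)\to\mathcal M$ with $TS=\mathrm{id}$ and $\|S\|\le r+\delta$. Every right inverse has norm $\ge r$, so the infimum of the norms of right inverses is $r$.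

**Corollary 4.** Countably generated Hilbert modules are projective for arbitrary bounded module maps: if $\mathcal E$ is countably generated, $T:\mathcal M\to\mathcal N$ is a bounded surjective module map and $\varphi:\mathcal E\to\mathcal N$ is a bounded module map, then $\varphi=T\tilde\varphi$ for some bounded module map $\tilde\varphi:\mathcal E\to\mathcal M$.

**Corollary 5.** For every $A$ not of the form in Theorem 2(1), "countably generated" in Theorem 3 cannot be replaced by "generated by a set of cardinality $\aleph_1$".

## Splitting a kernel means choosing bounded linear lifts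

**Lemma 0.** Let $T$ have closed image. Then $\operatorname{Ker}T$ is a topological summand if and only if there is a bounded module map $S:T(\mathcal M)\to\mathcal M$ with $TS=\mathrm{id}$.

*Proof.* Let $\mathcal M=\operatorname{Ker}T+\mathcal L$ with $\mathcal L$ closed and $\operatorname{Ker}T\cap\mathcal L=\{0\}$. Then $T|_{\mathcal L}:\mathcal L\to T(\mathcal M)$ is a bounded bijective module map between Banach spaces. Its inverse $S$ is a module map, bounded by the open mapping theorem. Conversely, given $S$, put $\mathcal L=S(T(\mathcal M))$. If $x=Sn$ then $STx=STSn=Sn=x$, so $\mathcal L=\operatorname{Ker}(1-ST)$, which is a closed submodule. If $x\in\mathcal L\cap\operatorname{Ker}T$, then $x=STx=0$. Finally $x=(x-STx)+STx$ with $T(x-STx)=0$. $\square$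

Some cases are now immediate. If $A=\mathbb C$, everything is a Hilbert space and kernels split. If $\mathcal N=A$ with $A$ unital and $T$ is onto, lift the single element $1$ to some $m$ and put $S(a)=ma$.

If $T$ is onto and *adjointable*, the formula $S=T^*(TT^*)^{-1}$ works, once we see that $D=TT^*$ is invertible. Choose $r'$ such that every $n$ has a preimage of norm at most $r'\|n\|$. If $\|n\|=1$ and $Tm=n$ with $\|m\|\le r'$, then $1=\|\langle Tm,n\rangle\|=\|\langle m,T^*n\rangle\|\le r'\|T^*n\|$. So $\|T^*n\|\ge\|n\|/r'$ for all $n$, and from $\|T^*n\|^2=\|\langle n,Dn\rangle\|\le\|n\|\|Dn\|$ we get $\|Dn\|\ge\|n\|/r'^2$. If $0$ were in the spectrum of $D$, functional calculus would give norm-one operators $g_i(D)$ with $\|Dg_i(D)\|\to0$, which contradicts this lower bound. So a counterexample must be non-adjointable.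

Now the tree over $c$. A right inverse $S$ must send $\delta_\alpha$ to a lift of $\delta_\alpha$. The obvious choice is $m_\alpha$, and it fails: if $F$ is a finite set of branches that all begin with $0$, then at level $1$
$$\Big\|\sum_{\alpha\in F}m_\alpha(1)\Big\|^2=\Big\|\sum_{\alpha\in F}\delta_\alpha+|F|\,\varepsilon_{0}\Big\|^2=|F|+|F|^2,\qquad\text{while}\quad\Big\|\sum_{\alpha\in F}\delta_\alpha\Big\|^2=|F|.$$
The branches collide in shared nodes. Subtracting elements $k_\sigma$ removes collisions at low levels, and finitely many branches separate eventually. For example, if $\ell(\alpha,\beta)=2$, then $m_\alpha+m_\beta-\sum_{j\le2}(k_{\alpha|j}+k_{\beta|j})$ has squared norm $2$ at levels $1,2$ and $4$ at later levels, against $\|\delta_\alpha+\delta_\beta\|^2=2$. So each finite set of branches has a good lift.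

If $\Gamma=\{\alpha_1,\alpha_2,\dots\}$ is *countable*, this can be done for all branches at once. Choose $N_i\ge\ell(\alpha_i,\alpha_k)$ for all $k<i$ and put $y_i=m_{\alpha_i}-\sum_{j\le N_i}k_{\alpha_i|j}$, so that $y_i(j)=\delta_{\alpha_i}$ for $j\le N_i$ and $y_i(j)=\delta_{\alpha_i}+\varepsilon_{\alpha_i|j}$ for $j>N_i$. If $k<i$ and both $y_i(j)$ and $y_k(j)$ contain a node, then $j>N_i\ge\ell(\alpha_i,\alpha_k)$, so the two nodes differ. Hence $\|\sum_iy_i(j)c_i(j)\|^2\le2\sum_i|c_i(j)|^2$ for finite sums, and $\delta_{\alpha_i}a\mapsto y_ia$ extends to a right inverse of norm at most $\sqrt2$.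

If $\Gamma$ is *uncountable*, each finite subset still has lifts with the same constant $\sqrt2$, and one might hope for a limit of these finite solutions. There is no compactness in $\mathcal M$ to provide it, and no limit exists. We shall see that for every $k\in\operatorname{Ker}T$ the $\varepsilon_\sigma$-coefficient of $k(|\sigma|)$ tends to $0$ as $|\sigma|\to\infty$. Suppose $S$ is a right inverse. Then $x_\alpha=S\delta_\alpha$ differs from $m_\alpha$ by an element of the kernel, so at some node $\alpha|j(\alpha)$ the coefficient of $x_\alpha$ is within $\frac12$ of $1$. There are only countably many nodes, so infinitely many $\alpha$ choose the same node $\sigma$. For a finite set $F$ of these, the $\varepsilon_\sigma$-coefficient of $S(\sum_F\delta_\alpha)$ has real part at least $|F|/2$, so $|F|/2\le\|S\|\,|F|^{1/2}$. This fails when $|F|$ is large. The next section carries this out over every algebra with $(*)$.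

## The tree over an algebra satisfying $(*)$

Two things change when $c$ is replaced by $A$. First, the sum $\sum_ja_j^2$ need not converge to an element of $A$, so a weight $b$ is put on the $\delta_\alpha$-part to make $m_\alpha^*m_\alpha$ a scalar. Second, $A$ may have no unit, so only the multiples $m_\alpha c$ with $c\in\mathcal J$ are used. The element $e$ takes the place of $1$, and $ea_j=a_j$ keeps the node coefficients large.

*Proof of Theorem 1.*

**Step 1: the module.** The aim is to define $\mathcal M$ as a space of operators so that the inner product is $x^*y$. Let $A\subseteq B(\mathcal H)$ act nondegenerately. Taking adjoints in $ea_j=a_j$ gives $a_je=a_j$. Also $e=\lim_ne\,e^{1/n}\in\mathcal J$. Put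
$$\mathcal H'=(\ell^2(\Gamma)\otimes\mathcal H)\oplus(\ell^2(\Sigma)\otimes\mathcal H).$$
The partial sums of $\sum_ja_j^2$ increase and have norm at most $1$, because the $a_j$ are pairwise orthogonal of norm $1$. Let $q$ be their limit in the strong operator topology, so $0\le q\le1$, and let $b=(2-q)^{1/2}\in B(\mathcal H)$, so $1\le b^2\le2$. Define
$$m_\alpha\xi=\delta_\alpha\otimes b\xi\ \oplus\ \sum_j\varepsilon_{\alpha|j}\otimes a_j\xi,\qquad k_\sigma\xi=0\oplus\varepsilon_\sigma\otimes a_{|\sigma|}\xi\qquad(\xi\in\mathcal H).$$
The sum converges since $\sum_j\|a_j\xi\|^2=\langle q\xi,\xi\rangle$. Direct computation gives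
$$m_\alpha^*m_\alpha=b^2+q=2,\qquad m_\alpha^*m_\beta=\sum_{j\le\ell(\alpha,\beta)}a_j^2\ (\alpha\ne\beta),\qquad k_\sigma^*k_\rho=\delta_{\sigma\rho}a_{|\sigma|}^2,\tag{1}$$
and $m_\alpha^*k_\sigma=a_{|\sigma|}^2$ if $\sigma=\alpha|\,|\sigma|$, and $0$ otherwise. Let
$$\mathcal M=\overline{\operatorname{span}}\{m_\alpha c,\ k_\sigma c:\alpha\in\Gamma,\ \sigma\in\Sigma,\ c\in\mathcal J\}\subseteq B(\mathcal H,\mathcal H').$$
Since $\mathcal JA\subseteq\mathcal J$, we have $\mathcal MA\subseteq\mathcal M$. By the formulas, $x^*y\in A$ for generators $x,y$ (for instance $(m_\alpha c)^*(m_\alpha d)=2c^*d$), hence $\mathcal M^*\mathcal M\subseteq A$. So $\mathcal M$ is a Hilbert $A$-module with $\langle x,y\rangle=x^*y$. Its module norm is the operator norm, for which it is closed, hence complete. In the same way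
$$\ell^2(\Gamma,\mathcal J)=\mathcal N:=\overline{\operatorname{span}}\{\delta_\alpha\otimes c:\alpha\in\Gamma,c\in\mathcal J\}\subseteq B(\mathcal H,\ell^2(\Gamma)\otimes\mathcal H),\qquad(\delta_\alpha\otimes c)\xi=\delta_\alpha\otimes c\xi,$$
because finite sums have inner product $\sum_\alpha c_\alpha^*d_\alpha$. For $A=c$ on $\mathcal H=\ell^2(\mathbb N)$ with $a_j=u_j$ and $e=1$ we have $q=1$, $b=1$, and the generators have the inner products of the first section. So we recover the module we started with.

Because $eA$ is dense in $\mathcal J$, the set $\{\delta_\alpha\otimes e\}$ generates $\mathcal N$, and $\{m_\alpha e\}\cup\{k_\sigma e\}$ generates $\mathcal M$. Since $\Sigma$ is countable and $\Gamma$ is uncountable, these sets have cardinality at most $|\Gamma|$.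

**Step 2: the operator.** Let $P:\mathcal H'\to\ell^2(\Gamma)\otimes\mathcal H$ be the coordinate projection and $T(x)=(1\otimes b^{-1})Px$. Then
$$T(m_\alpha c)=\delta_\alpha\otimes c,\qquad T(k_\sigma c)=0,$$
so by continuity $T$ maps $\mathcal M$ into $\mathcal N$. It is a bounded module operator with $\|T\|\le\|b^{-1}\|\le1$.

**Step 3: $T$ is surjective.** We lift finite sums with a uniform bound. Let $n=\sum_{\alpha\in F}\delta_\alpha\otimes c_\alpha$ with $F$ finite, $c_\alpha\in\mathcal J$. Choose $N\ge\ell(\alpha,\beta)$ for all distinct $\alpha,\beta\in F$ and put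
$$x=\sum_{\alpha\in F}\Big(m_\alpha c_\alpha-\sum_{j\le N}k_{\alpha|j}c_\alpha\Big).$$
Then $Tx=n$. Only the nodes $\alpha|j$ with $\alpha\in F$, $j>N$ occur in $x$, and these are pairwise distinct: $\alpha|j=\beta|j'$ forces $j=j'$, and $\alpha\neq\beta$ would give $j\le\ell(\alpha,\beta)\le N$. Hence
$$x^*x=\sum_{\alpha\in F}c_\alpha^*\Big(b^2+\sum_{j>N}a_j^2\Big)c_\alpha\le2\sum_{\alpha\in F}c_\alpha^*c_\alpha=2\,n^*n,\qquad\|x\|\le\sqrt2\,\|n\|,\tag{2}$$
since $b^2+\sum_{j>N}a_j^2=2-\sum_{j\le N}a_j^2\le 2$. Such $n$ are dense in $\mathcal N$. An arbitrary $n\in\mathcal N$ is the sum of an absolutely convergent series of such elements, and lifting term by term with (2) gives a preimage.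

**Step 4: $\operatorname{Ker}T=\mathcal K:=\overline{\operatorname{span}}\{k_\sigma c:\sigma\in\Sigma,c\in\mathcal J\}$.** The uniform bound (2) is used again. Clearly $\mathcal K\subseteq\operatorname{Ker}T$. Let $Tx=0$ and $\eta>0$. Choose $x'=\sum_{\alpha\in F}m_\alpha c_\alpha+k$ with $F$ finite, $c_\alpha\in\mathcal J$, $k\in\mathcal K$ and $\|x-x'\|<\eta$. Then $\|Tx'\|=\|T(x'-x)\|<\eta$. Let $x''$ be the lift of $Tx'=\sum_F\delta_\alpha\otimes c_\alpha$ constructed in Step 3. Then $\|x''\|\le\sqrt2\,\eta$ and $x'-x''=k+\sum_F\sum_{j\le N}k_{\alpha|j}c_\alpha\in\mathcal K$. So $\operatorname{dist}(x,\mathcal K)\le\|x-x'\|+\|x''\|\le(1+\sqrt2)\eta$. As $\eta$ was arbitrary, $x\in\mathcal K$.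

**Step 5: node coefficients of kernel elements fade.** Let $p_\sigma:\mathcal H'\to\mathcal H$ be the $\varepsilon_\sigma$-coordinate. On generators, $p_\sigma m_\alpha c$ is $a_{|\sigma|}c$ or $0$, and so is $p_\sigma k_\rho c$; hence $p_\sigma\mathcal M\subseteq A$. If $k\in\mathcal K$, then $\|p_\sigma k\|\to0$ as $|\sigma|\to\infty$: for finite sums of elements $k_\rho c$ we have $p_\sigma k=0$ as soon as $|\sigma|$ is large, and the $p_\sigma$ are contractions, so the claim passes to the closure.

**Step 6: $\operatorname{Ker}T$ is not a topological summand.** Suppose it is, let $S$ be as in Lemma 0, and put $x_\alpha=S(\delta_\alpha\otimes e)$. Then $T(x_\alpha-m_\alpha e)=0$, so $x_\alpha-m_\alpha e\in\mathcal K$ by Step 4. Since $p_{\alpha|j}m_\alpha e=a_je=a_j$, Step 5 gives $\|p_{\alpha|j}x_\alpha-a_j\|\to0$ as $j\to\infty$. For each $\alpha$ choose $j(\alpha)$ with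
$$\|p_{\alpha|j(\alpha)}x_\alpha-a_{j(\alpha)}\|<\tfrac12.$$
As $\Sigma$ is countable and $\Gamma$ is uncountable, there is $\sigma\in\Sigma$ with $\alpha|j(\alpha)=\sigma$ for all $\alpha$ in an infinite set $\Gamma_\sigma\subseteq\Gamma$.

Let $j=|\sigma|$ and $r_\alpha=p_\sigma x_\alpha\in A$ for $\alpha\in\Gamma_\sigma$. Since $a_j\ge0$ and $\|a_j\|=1$, there is a state $\omega$ of $A$ with $\omega(a_j)=1$, and then $|\omega(r_\alpha)|>\frac12$. Over $c$ we applied $S$ to $\sum_F\delta_\alpha$. Now the coefficients $r_\alpha$ are elements of $A$, and we weight by $r_\alpha^*$ so that positive elements add up. For finite $F\subseteq\Gamma_\sigma$ we have $er_\alpha^*\in\mathcal J$, and $A$-linearity of $S$ gives $S(\sum_F\delta_\alpha\otimes er_\alpha^*)=\sum_Fx_\alpha r_\alpha^*$. Therefore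
$$\Big\|\sum_{F}r_\alpha r_\alpha^*\Big\|=\Big\|p_\sigma S\Big(\sum_{F}\delta_\alpha\otimes e\,r_\alpha^*\Big)\Big\|\le\|S\|\Big\|\sum_{F}r_\alpha e^2r_\alpha^*\Big\|^{1/2}\le\|S\|\Big\|\sum_{F}r_\alpha r_\alpha^*\Big\|^{1/2},$$
so $\|\sum_Fr_\alpha r_\alpha^*\|\le\|S\|^2$. By the Cauchy–Schwarz inequality $|\omega(r)|^2\le\omega(rr^*)$,
$$\frac{|F|}4\le\sum_{F}|\omega(r_\alpha)|^2\le\omega\Big(\sum_{F}r_\alpha r_\alpha^*\Big)\le\|S\|^2$$
for every finite $F\subseteq\Gamma_\sigma$. As $\Gamma_\sigma$ is infinite, this is a contradiction. $\square$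

With $A=c$ and $e=1$ this answers the question in the negative, for (a) and for (b).

## Coefficient algebras for which $(*)$ fails

*Proof of Theorem 2.* The plan is $1\Rightarrow2\Rightarrow3,4\Rightarrow5\Rightarrow6\Rightarrow1$.

**1⇒2.** The aim is to reduce to Hilbert spaces by cutting with rank-one projections. Let $\mathcal K\subseteq\mathcal M$ be a closed submodule and $e\in A$ a rank-one projection in some $K(H_i)$, so $eAe=\mathbb Ce$. Then $\mathcal Me$ is a Hilbert space with scalar product given by $\langle x,y\rangle=e\langle x,y\rangle e\in\mathbb Ce$, and $\mathcal Ke$ is a closed subspace of it. Let $x\in\mathcal Me$ and write $x=y+z$ with $y\in\mathcal Ke$ and $z\in\mathcal Me\ominus\mathcal Ke$. For $k\in\mathcal K$ and $a\in A$ we have $ka^*e\in\mathcal Ke$, so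
$$ea\langle k,z\rangle=\langle ka^*e,z\rangle=0.$$
Take $a=\langle k,z\rangle^*$. Since $z=ze$, we have $\langle k,z\rangle=\langle k,z\rangle e$, so $\langle k,z\rangle^*=e\langle k,z\rangle^*$ and
$$\langle k,z\rangle^*\langle k,z\rangle=e\langle k,z\rangle^*\langle k,z\rangle=0.$$
Thus $z\in\mathcal K^\perp$, and $\mathcal Me\subseteq\mathcal K+\mathcal K^\perp$. The set $\mathcal K+\mathcal K^\perp$ is a submodule. It is closed because $\langle k+l,k+l\rangle=\langle k,k\rangle+\langle l,l\rangle$ for $k\in\mathcal K$, $l\in\mathcal K^\perp$, so $\|k+l\|\ge\max(\|k\|,\|l\|)$. It contains $\mathcal MAeA\subseteq\mathcal MeA$ for every such $e$. The sets $AeA$ together span a dense subspace of $A$, and $\mathcal MA$ spans a dense subspace of $\mathcal M$, so $\mathcal M=\mathcal K\oplus\mathcal K^\perp$.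

**2⇒3, 2⇒4, 3⇒5, 4⇒5, 5⇒6.** Kernels are closed submodules, and orthogonal summands are topological summands; this gives the first two. A surjective $T$ satisfies (a) and (b); this gives the next two. If $(*)$ held, Theorem 1 would give a surjective $T$ violating 5.

**6⇒1, Step 1: spectra.** We show that if $(*)$ fails, no positive element has a nonzero accumulation point in its spectrum. Suppose $h\in A_+$ has an accumulation point $t>0$ of its spectrum. Choose $t_j\in\operatorname{sp}(h)\setminus\{t\}$ with $|t_1-t|<t/4$ and $|t_{j+1}-t|<|t_j-t|/3$, and let $I_j$ be the open interval of radius $|t_j-t|/3$ about $t_j$. For $k>j$,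
$$|t_j-t_k|\ge|t_j-t|-|t_k-t|\ge\tfrac23|t_j-t|>\tfrac49|t_j-t|,$$
while the two radii sum to at most $(\frac13+\frac19)|t_j-t|=\frac49|t_j-t|$. So the $I_j$ are pairwise disjoint. Every point of $I_j$ is within $\frac43\cdot\frac t4=\frac t3$ of $t$, so $I_j\subseteq(t/2,\infty)$. Choose continuous $0\le f_j\le1$ supported in $I_j$ with $f_j(t_j)=1$, and $g(s)=\min(1,2s/t)$. All these functions vanish at $0$, so $a_j=f_j(h)$ and $e=g(h)$ lie in $A$. We have $\|a_j\|=1$ since $t_j\in\operatorname{sp}(h)$, $a_ja_k=0$ for $j\neq k$, and $ea_j=a_j$ since $g=1$ on $[t/2,\infty)$. So $(*)$ holds.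

**6⇒1, Step 2: enough minimal projections.** Assume $(*)$ fails. By Step 1 the nonzero spectrum of any $h\in A_+$ is finite or a sequence tending to $0$, so $h$ is a norm-convergent sum $\sum\lambda_ip_i$ with spectral projections $p_i\in A$. Hence $A$ is the closed span of its projections. Call a projection $p\ne0$ in $A$ minimal if $pAp=\mathbb Cp$.

If $p\neq 0$ is not minimal, there is a selfadjoint $x\in pAp$ not in $\mathbb Cp$, and after adding a multiple of $p$ we may assume $x\ge p$. Then $\operatorname{sp}_{pAp}(x)$ is a compact subset of $[1,\infty)$ without accumulation points, by Step 1, so it is finite. It has at least two points, since otherwise $x\in\mathbb Cp$. Its spectral projections split $p$ into a sum of two nonzero projections of $A$.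

Suppose some nonzero projection $p$ is not a finite orthogonal sum of minimal ones. Split it. At least one part is again not such a finite sum; keep that part, set the other aside as $p_1$, and repeat. This gives infinitely many nonzero pairwise orthogonal projections $p_1,p_2,\dots\le p$. The element $p+\sum_j2^{-j}p_j\in A_+$ has each $1+2^{-j}$ in its spectrum, so its spectrum accumulates at $1$, contradicting Step 1. Hence every projection is a finite sum of minimal ones, and $A$ is the closed span of its minimal projections.

**6⇒1, Step 3: structure.** We identify $A$ through its irreducible representations. Let $\pi$ be an irreducible representation. If $e$ is a minimal projection with $\pi(e)\ne0$, then, as $\pi(A)$ is weakly dense in $B(H_\pi)$ and compression by $\pi(e)$ is weakly continuous, $\pi(e)B(H_\pi)\pi(e)$ is the weak closure of $\pi(eAe)=\mathbb C\pi(e)$. So $\pi(e)$ has rank one. Since $A$ is the closed span of minimal projections, $\pi(A)\subseteq K(H_\pi)$, and irreducibility gives $\pi(A)=K(H_\pi)$.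

Suppose $\pi_1,\pi_2$ are irreducible with $\pi_i(e)\neq0$ for the same minimal $e$. Let $\xi_i$ be a unit vector in the range of $\pi_i(e)$ and write $eae=\lambda(a)e$. Then $\langle\pi_i(a)\xi_i,\xi_i\rangle=\langle\pi_i(eae)\xi_i,\xi_i\rangle=\lambda(a)$ for both $i$. Two cyclic representations with the same vector state are unitarily equivalent, so $\pi_1\simeq\pi_2$. Therefore the faithful map $A\to\prod_\pi K(H_\pi)$, with one $\pi$ per equivalence class, sends each minimal projection into a single factor, and its image lies in the $c_0$-sum.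

For each $\pi$ there is a minimal $e$ with $\pi(e)\ne0$. The closed ideal generated by $e$ maps into the factor of $\pi$. There its image is a nonzero closed ideal of $\pi(A)=K(H_\pi)$, hence all of $K(H_\pi)$, which is simple. So the image of $A$ contains every factor. It is closed, so it is the whole $c_0$-sum. $\square$

## Lifting along a countable approximate unit

We turn to Theorem 3. Two of its assertions are quick. If $S'$ is any right inverse, then $n=T(S'n)$ and $\|S'n\|\le\|S'\|\|n\|$, so $r\le\|S'\|$. If $\mathcal M$ is generated by a countable set $G$, then $T(G)$ generates $T(\mathcal M)$. If $\mathcal N$ is separable, so is $T(\mathcal M)$, and a countable dense subset generates it, since $x=\lim xu_\lambda$ for an approximate unit $(u_\lambda)$ of $A$. If $T=0$, then $\operatorname{Ker}T=\mathcal M$, $r=0$ and $S=0$ does what is required. From now on $T\neq0$, and we replace $\mathcal N$ by $T(\mathcal M)$. So $T$ is surjective, $\mathcal N\ne\{0\}$ is countably generated, $0<r<\infty$ by the open mapping theorem, and for each $r'>r$ every $n\in\mathcal N$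 has a preimage of norm at most $r'\|n\|$.

The natural plan is to exhaust $\mathcal N$ by countably many pieces and to lift piece by piece, each time leaving the earlier lifts alone. The tree over $c$ shows where this stops. Let $\alpha_1,\alpha_2,\dots$ be distinct branches beginning with $0$, and lift $\delta_{\alpha_i}$ by $m_{\alpha_i}$ at step $i$. The partial lifts $S_n$ are exact on the first $n$ coordinates and agree with each other, but by the computation above $\|S_n\|\ge\sqrt{1+n}$. Keeping old values and controlling the norm conflict with each other. The way out has two parts. In the bidual there is an adjoint, and there a prescribed partial lift can be extended *without increasing the norm at all*. Then a Hahn–Banach argument brings the extension back down at an arbitrarily small cost.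

**Notation and textbook facts.** Put $\theta_{x,y}(z)=x\langle y,z\rangle$; $K(\mathcal E,\mathcal F)$ is the closed span of the $\theta_{x,y}$ with $x\in\mathcal F$, $y\in\mathcal E$, and $K(\mathcal E)=K(\mathcal E,\mathcal E)$, a C*-algebra with $\theta_{x,y}^*=\theta_{y,x}$. For example, on $\mathcal E=A$ the operator $\theta_{a,b}$ is left multiplication by $ab^*$, and $K(A)\cong A$. The multiplier algebra $M(K(\mathcal E))$ is the algebra of adjointable operators on $\mathcal E$. For a C*-algebra $\mathfrak c$, the bidual $\mathfrak c^{**}$ is a von Neumann algebra containing $M(\mathfrak c)$ with the same unit, $\mathfrak c$ is weak*-dense in it, and its multiplication is separately weak*-continuous. The bidual of a closed subspace is its weak*-closure.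

*Proof of Theorem 3.*

**Step 1: a linking algebra in which $T$ becomes left multiplication.** Let $\mathfrak c=K(\mathcal M\oplus\mathcal N\oplus A)$ and let $1_{\mathcal M},1_{\mathcal N},1_A\in M(\mathfrak c)\subseteq\mathfrak c^{**}$ be the coordinate projections. Then $1_{\mathcal M}\mathfrak c1_A=K(A,\mathcal M)\cong\mathcal M$, where $x$ corresponds to the operator $a\mapsto xa$. This operator has norm $\|x\|$, because $xu_\lambda\to x$. The operators $\theta_{x,a}$ correspond to the elements $xa^*$, whose span is dense in $\mathcal M$. In the same way $1_{\mathcal N}\mathfrak c1_A\cong\mathcal N$. Under these identifications $\theta_{n,n'}=nn'^*$ for $n,n'\in\mathcal N$, a product in $\mathfrak c$. Put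
$$X:=1_{\mathcal M}\mathfrak c1_{\mathcal N}=K(\mathcal N,\mathcal M),\qquad B:=1_{\mathcal N}\mathfrak c1_{\mathcal N}=K(\mathcal N).$$
The biduals of these corners are the corresponding corners of $\mathfrak c^{**}$. For example $w\mapsto1_{\mathcal M}w1_{\mathcal N}$ is weak*-continuous and maps the weak*-dense set $\mathfrak c$ onto $X$, so $X$ is weak*-dense in the weak*-closed corner $1_{\mathcal M}\mathfrak c^{**}1_{\mathcal N}$.

Let $\tilde T(m,n,a)=(0,Tm,0)$. Since $\tilde T\theta_{x,y}=\theta_{\tilde Tx,y}$, left composition with $\tilde T$ is a bounded map $L:\mathfrak c\to\mathfrak c$ with $L(xy)=L(x)y$. This is where adjointability is not needed. Extending first in $x$ and then in $y$ by weak*-continuity, we get $L^{**}(xy)=L^{**}(x)y$ on $\mathfrak c^{**}$. With $t:=L^{**}(1)$ this says $L^{**}(y)=ty$. Since $1_{\mathcal N}L(x)=L(x)$ and $L((1-1_{\mathcal M})x)=0$ for $x\in\mathfrak c$, weak*-continuity gives $t=1_{\mathcal N}t1_{\mathcal M}$. In particular $T$ on $\mathcal M$ and the map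
$$Q:X\to B,\qquad Q(z)=Tz$$
are left multiplications by $t$, and so are their second adjoints. The point is that $t^*$ exists, although $T^*$ may not.

**Step 2: $tt^*\ge r^{-2}1_{\mathcal N}$.** This is the bidual form of the computation for adjointable $T$. Let $r'>r$. First, every $y\in1_{\mathcal N}\mathfrak c^{**}1_A$ with $\|y\|\le1$ has the form $y=tx$ with $x\in 1_{\mathcal M}\mathfrak c^{**}1_A$ and $\|x\|\le r'$. To see this, choose by Goldstine's theorem a net $y_i\to y$ weak* with $y_i\in\mathcal N$, $\|y_i\|\le1$, and choose $x_i\in\mathcal M$ with $Tx_i=y_i$, $\|x_i\|\le r'$. A weak*-cluster point $x$ of $(x_i)$ does the job, since left multiplication by $t$ is weak*-continuous.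

Suppose now that for some $0\le s<r'^{-2}$ the spectral projection $E=\chi_{[0,s]}(tt^*)\in1_{\mathcal N}\mathfrak c^{**}1_{\mathcal N}$ is nonzero. There is $y\in\mathcal N$ with $Ey\ne0$. Otherwise $E\theta_{n,n'}=Enn'^*=0$ for all $n,n'\in\mathcal N$, so $EB=0$, and $E=0$ by weak*-density of $B$ in $B^{**}\ni1_{\mathcal N}$. Put $y'=Ey/\|Ey\|$ and take $x$ with $tx=y'$, $\|x\|\le r'$. As $Ey'=y'$, we have $y'^*tt^*y'\le s\,y'^*y'$, so $\|t^*y'\|\le\sqrt s$ and
$$1=\|y'^*y'\|=\|y'^*tx\|\le\|t^*y'\|\,\|x\|\le\sqrt s\,r'<1,$$
a contradiction. So $tt^*\ge r'^{-2}1_{\mathcal N}$ for all $r'>r$, which proves the claim.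

Hence $tt^*$ is invertible in $1_{\mathcal N}\mathfrak c^{**}1_{\mathcal N}$. With inverses taken there, put
$$R=t^*(tt^*)^{-1}\in X^{**},\qquad G=R^*R=(tt^*)^{-1}\le r^21_{\mathcal N},\qquad p=1_{\mathcal M}-Rt.$$
Since $Rt=t^*(tt^*)^{-1}t$ is a selfadjoint idempotent,
$$tR=1_{\mathcal N},\qquad p=p^*=p^2,\qquad tp=0,\qquad pR=0.\tag{3}$$
So $R$ is a right inverse of $t$ of norm at most $r$. It lives in the bidual, and by itself it is not a map into $\mathcal M$.

**Step 3: $Q$ is onto, and $\{z\in X^{**}:tz=0\}$ is the weak*-closure of $\operatorname{Ker}Q$.** This is the link between $X^{**}$ and $X$. The map $Q^{**}$ is onto $B^{**}$, since $w=t(Rw)$ with $Rw\in X^{**}$. By the closed range theorem $Q^*$ is injective with closed range, hence $Q$ is onto. Then $\operatorname{Ran}Q^*=(\operatorname{Ker}Q)^\perp$, the annihilator in $X^*$, and $\operatorname{Ker}Q^{**}$ is the annihilator of $\operatorname{Ran}Q^*$ in $X^{**}$. So it is the bipolar of $\operatorname{Ker}Q$, that is, its weak*-closure.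

**Step 4: an element $h\in B$ with $hB$ dense in $B$.** Here countable generation enters. Let $x_1,x_2,\dots$ generate $\mathcal N$ and put
$$h=\sum_i2^{-i}(1+\|x_i\|^2)^{-1}\theta_{x_i,x_i}\in B.$$
As $\theta_{x,x}=xx^*\ge0$ has norm $\|x\|^2$, we have $h\ge0$ and $\|h\|\le1$. Suppose $hB$ is not dense in $B$. Then $\overline{hB}$ is a proper closed right ideal, and some state $\rho$ of $B$ vanishes on it. It contains $h$, by an approximate unit, so $\rho(h)=0$ and $\rho(\theta_{x_i,x_i})=0$ for all $i$. The form $(x,y)\mapsto\rho(\theta_{x,y})$ on $\mathcal N$ is sesquilinear, positive semidefinite and continuous, so by Cauchy–Schwarz its null vectors form a closed subspace. Since $\theta_{x_ia,x_ia}=x_iaa^*x_i^*\le\|a\|^2\theta_{x_i,x_i}$, this subspace contains all $x_ia$, hence equals $\mathcal N$. By Cauchy–Schwarz again, $\rho(\theta_{x,y})=0$ for all $x,y$, so $\rho=0$, a contradiction.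

**Step 5: an approximate unit with room between its members.** For $n\ge1$ let $\varphi_n$ be $0$ on $[0,2^{-n-1}]$, $1$ on $[2^{-n},1]$, and linear in between. Put
$$e_n=\varphi_n(h)\in B,\qquad f_n=\chi_{[2^{-n},1]}(h)\in B^{**}\quad(n\ge1),\qquad e_0=e_{-1}=0,\quad f_0=0.$$
Comparing the functions we read off, for $n\ge0$,
$$e_nf_n=f_n,\qquad e_{n+1}f_n=f_n,\qquad f_ne_{n-1}=e_{n-1},\qquad e_ne_k=e_k\ (0\le k<n).\tag{4}$$
For the third identity, $\varphi_{n-1}$ vanishes on $[0,2^{-n}]$; for the fourth, $\varphi_n=1$ on $[2^{-n},1]$, outside of which $\varphi_k$ vanishes. Since $|\varphi_n(s)s-s|\le2^{-n}$, we have $e_nh\to h$. As $hB$ is dense and $\|e_n\|\le1$, $e_nw\to w$ for all $w\in B$.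

Moreover $B\mathcal N$ spans a dense subspace of $\mathcal N$. Indeed, for $x\in\mathcal N$, $g=\langle x,x\rangle$ and $\epsilon>0$, the element $\theta_{x,x}\big(x(g+\epsilon)^{-1}\big)=xg(g+\epsilon)^{-1}$ differs from $x$ by an element whose inner square is $\epsilon^2g(g+\epsilon)^{-2}\le\epsilon$. Hence $e_nx\to x$ for all $x\in\mathcal N$.

**Step 6: the induction.** Fix $\delta>0$ and numbers $r<r_0<r_1<\dots<r+\delta$. We construct $S_n\in X$ ($n\ge0$) with
$$TS_n=e_n,\qquad\|S_n\|\le r_n,\qquad\|(S_{n+1}-S_n)e_{n-1}\|\le2^{-n}.\tag{5}$$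
Put $S_0=0$. Suppose $S_n$ is given, and write $c=r_n>r$. The passage to $S_{n+1}$ takes Steps 7 and 8.

**Step 7: a solution in the bidual with no loss of norm.** We claim that there is $Y\in X^{**}$ with
$$tY=e_{n+1},\qquad Yf_n=S_nf_n,\qquad\|Y\|\le c.\tag{6}$$
Let $a=pS_nf_n$. Since $S_n=pS_n+RtS_n$ and $tS_nf_n=e_nf_n=f_n$, we have $S_nf_n=a+Rf_n$. As $pR=0$ the cross terms vanish, and
$$a^*a+f_nGf_n=f_nS_n^*S_nf_n\le c^2f_n.\tag{7}$$
Let $E_1=e_{n+1}Ge_{n+1}\le r^21_{\mathcal N}$ and $\Delta=c^21_{\mathcal N}-E_1\ge(c^2-r^2)1_{\mathcal N}$.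

We look for $Y=y+Re_{n+1}$ with $py=y$. By (3) and (4), $tY=tpy+e_{n+1}=e_{n+1}$ and $Yf_n=yf_n+Rf_n$. Also $y^*R=y^*pR=0$, so $Y^*Y=y^*y+E_1$. So (6) holds as soon as
$$py=y,\qquad yf_n=a,\qquad y^*y\le\Delta.\tag{8}$$
The first choice is $y=a$, which gives $Y=S_nf_n+Re_{n+1}(1_{\mathcal N}-f_n)$. But (7) only controls a compression: because $e_{n+1}f_n=f_n$, we have $f_nE_1f_n=f_nGf_n$, so
$$a^*a\le d:=f_n\Delta f_n,$$
and $f_n\Delta f_n\le\Delta$ is false in general. A two-by-two model shows the failure and the cure. Take $\Delta=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, $f=\begin{pmatrix}1&0\\0&0\end{pmatrix}$, and the row $a=(\sqrt2,0)$. Then $a^*a=f\Delta f$, but $\Delta-a^*a=\begin{pmatrix}0&1\\1&1\end{pmatrix}$ is not positive. The row $y=(\sqrt2,1/\sqrt2)$ has $yf=a$ and $\Delta-y^*y=\begin{pmatrix}0&0\\0&1/2\end{pmatrix}\ge0$. So the cure is to let $y$ have a suitable part off $f$.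

In general, if $f_n=0$, then $a=0$ and $y=0$ satisfies (8). Otherwise $d\ge(c^2-r^2)f_n$ is invertible in $f_nB^{**}f_n$, and powers of $d$ are taken there. Put
$$v=ad^{-1/2},\qquad w=\Delta^{1/2}f_nd^{-1/2},\qquad y=vw^*\Delta^{1/2}=ad^{-1}f_n\Delta.$$
Then $v^*v=d^{-1/2}a^*ad^{-1/2}\le f_n$ and $w^*w=d^{-1/2}f_n\Delta f_nd^{-1/2}=f_n$, so $v$ and $w$ are contractions. We check (8). Since $pa=a$, $py=y$. Next, $yf_n=ad^{-1}f_n\Delta f_n=ad^{-1}d=af_n=a$. Finally $vw^*$ is a contraction, so $y^*y=\Delta^{1/2}(vw^*)^*(vw^*)\Delta^{1/2}\le\Delta$. This gives (8), hence (6), with $\|Y\|^2=\|y^*y+E_1\|\le\|\Delta+E_1\|=c^2$.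

**Step 8: descent to $X$.** By Step 3 choose $X_0\in X$ with $TX_0=e_{n+1}$. Then $t(Y-X_0)=0$, so $Y-X_0$ lies in the weak*-closure of $\operatorname{Ker}Q$. Consider the convex subsets of $X\oplus X$
$$\mathcal C=\{(X_0+z,\,(X_0+z-S_n)e_{n-1}):z\in\operatorname{Ker}Q\},\qquad\mathcal D=\{(u,w):\|u\|<r_{n+1},\ \|w\|<2^{-n}\}.$$
We want a point in both. Suppose $\mathcal C\cap\mathcal D=\emptyset$. As $\mathcal D$ is open, the Hahn–Banach theorem gives $(\varphi,\psi)\neq(0,0)$ in $X^*\oplus X^*$ and $\kappa\in\mathbb R$ with
$$r_{n+1}\|\varphi\|+2^{-n}\|\psi\|\le\kappa\le\operatorname{Re}\big[\varphi(X_0+z)+\psi((X_0+z-S_n)e_{n-1})\big]\qquad(z\in\operatorname{Ker}Q),$$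
where the left side is the supremum of $\operatorname{Re}[\varphi(u)+\psi(w)]$ over $\mathcal D$. The right side extends weak*-continuously to $z\in X^{**}$, since right multiplication by $e_{n-1}$ is weak*-continuous. So the inequality persists on the weak*-closure of $\operatorname{Ker}Q$, in particular for $z=Y-X_0$. For this $z$ we have $X_0+z=Y$ and, by (4) and (6),
$$(Y-S_n)e_{n-1}=(Y-S_n)f_ne_{n-1}=0.$$
Hence $r_{n+1}\|\varphi\|+2^{-n}\|\psi\|\le\operatorname{Re}\varphi(Y)\le r_n\|\varphi\|$. As $r_{n+1}>r_n$, this forces $\varphi=0$ and then $\psi=0$, a contradiction. So there is $z\in\operatorname{Ker}Q$ with $(X_0+z,(X_0+z-S_n)e_{n-1})\in\mathcal D$. Put $S_{n+1}=X_0+z$. Then $TS_{n+1}=e_{n+1}$, $\|S_{n+1}\|<r_{n+1}$ and $\|(S_{n+1}-S_n)e_{n-1}\|<2^{-n}$, which is (5).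

**Step 9: the limit.** Let $k\ge1$ and $n\ge k+2$. Then $e_{n-1}e_k=e_k$ by (4), so
$$\|(S_{n+1}-S_n)e_k\|=\|(S_{n+1}-S_n)e_{n-1}e_k\|\le2^{-n}.$$
Thus $(S_nx)_n$ converges for each $x\in\bigcup_ke_k\mathcal N$, a dense set by Step 5. Since $\|S_n\|\le r+\delta$ for all $n$, it converges for all $x\in\mathcal N$. The map $Sx=\lim_nS_nx$ is a bounded module map with $\|S\|\le r+\delta$, and $TSx=\lim_nTS_nx=\lim_ne_nx=x$. By Lemma 0, $\operatorname{Ker}T$ is a topological summand. $\square$

## Projectivity and the cardinal $\aleph_1$

*Proof of Corollary 4.* A lift of $\varphi$ is read off from a splitting of a pullback. The set $\mathcal P=\{(m,x)\in\mathcal M\oplus\mathcal E:Tm=\varphi x\}$ is a closed submodule of $\mathcal M\oplus\mathcal E$. The map $(m,x)\mapsto x$ is a bounded module map of $\mathcal P$ onto $\mathcal E$, because $T$ is onto. Since $\mathcal E$ is countably generated, Theorem 3 gives a bounded module right inverse $x\mapsto(\tilde\varphi(x),x)$. Its first coordinate $\tilde\varphi$ is a bounded module map, and $T\tilde\varphi(x)=\varphi(x)$ by the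 definition of $\mathcal P$. $\square$

*Proof of Corollary 5.* If $A$ is not of the form in Theorem 2(1), then $A$ satisfies $(*)$ by the implication 6⇒1. Since $\aleph_1\le2^{\aleph_0}$, there is $\Gamma\subseteq\{0,1\}^{\mathbb N}$ with $|\Gamma|=\aleph_1$. Theorem 1 gives a surjection $T$ onto $\ell^2(\Gamma,\mathcal J)$, which is generated by the $\aleph_1$ elements $\delta_\alpha\otimes e$, such that $\operatorname{Ker}T$ is not a topological summand. $\square$
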